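\title{The rank of the Yang--Baxter homology of the HOMFLYPT operators}

\begin{abstract}
Let $R_{(m)}$ be the column-unital Yang--Baxter operator on a free module of rank $m$ over $k=\mathbb{Z}[y^{\pm1}]$ that yields the HOMFLYPT polynomial. We prove that its $n$-th Yang--Baxter homology has rank $\sum_{i=0}^{n}\binom{m-1}{i}$, confirming a conjecture stated in a paper of Przytycki. More precisely, $H_n(R_{(m)})$ is the direct sum of a free module with an explicit basis of cycles and a torsion module killed by $(1-y^2)\,[2\lfloor n/2\rfloor]!$, where $[r]=1+y^2+\dots+y^{2r-2}$. For $m,n\ge2$ it has $k/(1-y^4)$ as a direct summand. The proof splits the chain complex by prepending and deleting the largest letter, and contracts what remains, up to $q$-integers, by prepending the second largest letter.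
\end{abstract}

\section{The complex, the conjecture and the results}\label{sec:intro}

\subsection*{The operator and its complex}
Let $k=\mathbb{Z}[y^{\pm1}]$, put $q=y^2$, and let $m\ge1$. Let $V_m$ be the free $k$-module with basis $v_1,\dots,v_m$. We call the basis elements \emph{letters}, order them by their indices, and write the basis element $v_{x_1}\otimes\dots\otimes v_{x_n}$ of $V_m^{\otimes n}$ as a \emph{word} $v_{x_1}\cdots v_{x_n}$. Define $R=R_{(m)}\colon V_m\otimes V_m\to V_m\otimes V_m$ by
\begin{equation}\label{eq:R}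
R(v_cv_x)=\begin{cases} v_xv_c & \text{if } c\ge x,\\ q\,v_xv_c+(1-q)\,v_cv_x & \text{if } c<x.\end{cases}
\end{equation}
A weakly decreasing pair is swapped. An increasing pair is swapped with weight $q$ and left alone with weight $1-q$. The weights add up to $1$ in both cases; this property is called \emph{column unitality}. On $V_m^{\otimes n}$ let $R_j=\mathrm{Id}^{\otimes(j-1)}\otimes R\otimes\mathrm{Id}^{\otimes(n-j-1)}$ act on the positions $j$ and $j+1$. It is known (Przytycki--Wang) that $R_{(m)}$ is an invertible solution of the Yang--Baxter equation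
\[
R_1R_2R_1=R_2R_1R_2 ,
\]
namely the column-unital normalization of the Yang--Baxter operator that yields the HOMFLYPT polynomial. This equation is the only fact about $R$ that we use without proof.

Let $C_n=V_m^{\otimes n}$, with $C_0=k$ and $C_n=0$ for $n<0$, and let $\varepsilon\colon V_m\to k$ be the linear map with $\varepsilon(v_x)=1$ for all $x$. There are two ways to remove the $i$-th factor of a word: carry it to the left end through $R$ and delete it there, or do the same at the right end. These are the face maps $C_n\to C_{n-1}$,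
\[
d_i^{\ell}=(\varepsilon\otimes\mathrm{Id})\,R_1R_2\cdots R_{i-1},\qquad
d_i^{r}=(\mathrm{Id}\otimes\varepsilon)\,R_{n-1}\cdots R_{i+1}R_i\qquad(1\le i\le n).
\]
The boundary map $\partial=\sum_{i=1}^n(-1)^i(d_i^{\ell}-d_i^{r})$ measures how far the two ways differ. It satisfies $\partial^2=0$ (Lemma~\ref{lem:faces}). The homology $H_n(R_{(m)})$ of $(C_*,\partial)$ is the \emph{Yang--Baxter homology} of $R_{(m)}$; it is a finitely generated $k$-module. Its \emph{rank} is the dimension of $H_n(R_{(m)})\otimes_kK$ over the fraction field $K$ of $k$.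

\subsection*{First cases}
At $q=1$ the operator $R$ is the flip, both $d_i^{\ell}$ and $d_i^{r}$ delete the $i$-th letter, and $\partial=0$. The homology is then all of $C_n$, of rank $m^n$. The question is how much of it survives for generic $q$.

Every weakly decreasing word is a cycle: a letter moving left meets only larger or equal letters, a letter moving right meets only smaller or equal ones, so only the first case of \eqref{eq:R} occurs and $d_i^\ell$ and $d_i^r$ agree on such a word. For $m=1$ this gives $\partial=0$, and $H_n$ is free of rank $1$. In degree $1$ we have $d_1^\ell=d_1^r=\varepsilon$, so $\partial_1=0$. In degree $2$, for $c<x$,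
\begin{equation}\label{eq:deg2}
\partial(v_cv_x)=-\bigl(v_x-qv_x-(1-q)v_c\bigr)+\bigl(qv_c+(1-q)v_x-v_c\bigr)=0 ,
\end{equation}
so $\partial_2=0$ and $H_1=V_m$ has rank $m$. In degree $2$ the homology is known (Przytycki--Wang):
\begin{equation}\label{eq:PW}
H_2(R_{(m)})=k^{1+\binom m2}\oplus\bigl(k/(1-y^2)\bigr)^{\binom m2}\oplus\bigl(k/(1-y^4)\bigr)^{m-1}.
\end{equation}
The ranks $m=1+(m-1)$ and $1+\binom m2=1+(m-1)+\binom{m-1}2$ are partial sums of a row of Pascal's triangle, and so is the rank $1$ for $m=1$. The following conjecture is stated in \cite{Prz}.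

\medskip
\noindent\textbf{Conjecture.} \emph{The rank of $H_n(R_{(m)})$ equals $2^{m-1}$ for $n\ge m-1$ and equals $\binom{m-1}0+\binom{m-1}1+\dots+\binom{m-1}n$ for $0<n\le m-1$.}
\medskip

The number $\sum_{i\le n}\binom{m-1}i$ counts the weakly decreasing words of length $n$ in which no letter other than $v_1$ is repeated. This suggests which cycles should carry the rank. It also fits a relation found in Section~\ref{sec:example}: $(1-q^2)(v_1v_1-v_2v_2)$ is a boundary. Since $R$ restricted to the letters $v_1,v_c$ with $c\ge2$ is a copy of $R_{(2)}$, every square $v_cv_c$ is homologous to $v_1v_1$ up to torsion. Finally, the conjectured rank is the coefficient of $t^n$ in $(1+t)^{m-1}/(1-t)$. Each new letter multiplies this series by $1+t$, so one expects the complex for $m$ letters to consist of the complex for $m-1$ letters, a copy of it shifted by one degree, and a part with torsion homology. We prove exactly this.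

\subsection*{Results}
The entries of $R$ lie in $\mathbb{Z}[q]\subset k$. Hence the complex is defined over $\mathbb{Z}[q]$, and by base change over any commutative ring $A$ with a chosen element $q\in A$. We write $C(m)$ for this complex over $(A,q)$ and $H_n$ for its homology. Put
\[
[r]=1+q+\dots+q^{r-1},\quad [0]=0,\qquad [r]!=[1]\cdots[r],\quad [0]!=1,\qquad N(n)=[\,2\lfloor n/2\rfloor\,]! .
\]

\begin{theorem}\label{thm:rank}
For all $m\ge1$ and $n\ge0$,
\[
\operatorname{rank}_kH_n(R_{(m)})=\sum_{i=0}^n\binom{m-1}i .
\]
For $n\ge m-1$ this equals $2^{m-1}$.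
\end{theorem}

The ring $k$ is not a principal ideal domain, and a finitely generated $k$-module need not be the sum of a free module and a torsion module: the ideal $(2,1-y)$ is torsion-free of rank one and not principal, because it is proper while $2$ and $1-y$ are coprime in the factorial ring $k$. The next theorem shows that $H_n(R_{(m)})$ does have such a form, and it bounds the torsion.

\begin{theorem}\label{thm:main}
Let $m\ge1$ and $n\ge0$.
\begin{enumerate}
\item[(a)] Over any $(A,q)$, the words $v_{s_1}\cdots v_{s_j}v_1^{\,n-j}$ with $m\ge s_1>\dots>s_j\ge2$ and $0\le j\le n$ are cycles. Their classes form a basis of a free direct summand of $H_n$, of rank $\sum_{i\le n}\binom{m-1}i$. Let $T_n$ be the complementary summand defined in Section~\ref{sec:proof}.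
\item[(b)] If $1-q$ is a non-zero-divisor in $A$, then $(1-q)N(n)\,T_n=0$. Hence for $A=k$,
\[
H_n(R_{(m)})\cong k^{\sum_{i\le n}\binom{m-1}i}\oplus T_n ,
\]
with $T_n$ torsion and killed by $(1-y^2)N(n)$.
\item[(c)] If $(1-q)N(n)$ is a unit of $A$, then $H_n$ is free on the classes in \emph{(a)}.
\item[(d)] For $m,n\ge2$, the module $k/(1-y^4)$ is a direct summand of $H_n(R_{(m)})$. Thus for $n=2,3$ and $m\ge2$ the annihilator of the torsion of $H_n(R_{(m)})$ is exactly $(1-y^4)$. Over a field with $q^2=1$, we have $\dim H_n>\sum_{i\le n}\binom{m-1}i$ for all $m,n\ge2$.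
\end{enumerate}
\end{theorem}

Part (c) applies in every degree when $A$ is a field and $q$ is not a root of unity, since then $[s]=(1-q^s)/(1-q)\neq0$ for $s\ge1$. Part (d) shows that a condition on $q$ cannot be dropped from (c). The formula \eqref{eq:PW} is not used in the proofs.

\section{Two letters in degree two}\label{sec:example}

All the operators of the proof are visible for $m=n=2$. Work over any $(A,q)$, write $a=v_1$ and $b=v_2$, and in this section abbreviate $p=1-q$. Then $R$ fixes $aa$ and $bb$, sends $ba$ to $ab$, and sends $ab$ to $q\,ba+p\,ab$. Since $\partial_2=0$, we have $H_2=C_2/\partial C_3$. The words $aaa$, $baa$, $bba$, $bbb$ are weakly decreasing, so they are cycles. The faces of the other four words are as follows.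
\[
\begin{array}{c|cccc}
 & aab & aba & abb & bab\\ \hline
d_1^\ell & ab & ba & bb & ab\\
d_2^\ell & ab & q\,aa+p\,ba & q\,ab+p\,bb & bb\\
d_3^\ell & q^2aa+qp\,ba+p\,ab & ab & q\,ab+p\,bb & q\,ba+p\,bb\\
d_1^r & q\,ab+p\,aa & q\,ba+p\,aa & q^2bb+qp\,ba+p\,ab & ab\\
d_2^r & q\,ab+p\,aa & aa & ab & q\,bb+p\,ba\\
d_3^r & aa & ab & ab & ba
\end{array}
\]
The two long entries come from
\begin{align*}
R_1R_2(aab)&=R_1(q\,aba+p\,aab)=q(q\,baa+p\,aba)+p\,aab,\\
R_2R_1(abb)&=R_2(q\,bab+p\,abb)=q(q\,bba+p\,bab)+p\,abb;
\end{align*}
in every other entry the pair $ab$ is crossed at most once. Put $e=ab+q\,ba$. The alternating sums of the columns give $\partial(aba)=\partial(bab)=0$ and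
\begin{equation}\label{eq:example}
\partial(abb)=(1-q)\bigl(e-[2]\,bb\bigr),\qquad \partial(aab)=(1-q)\bigl([2]\,aa-e\bigr).
\end{equation}
Adding these,
\begin{equation}\label{eq:square}
\partial(aab+abb)=(1-q^2)(aa-bb).
\end{equation}
The elements $aa$, $ba$, $e-[2]bb$ and $bb-aa$ form a basis of $C_2$, and $\partial C_3$ is spanned by $\partial(abb)$ and $\partial(aab+abb)$. Therefore
\[
H_2\cong A\,aa\oplus A\,ba\oplus A/(1-q)\oplus A/(1-q^2),
\]
in agreement with \eqref{eq:PW}. Three features of this computation persist for all $m$ and $n$.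

\emph{Prepending the largest letter anticommutes with $\partial$.} In the column of $bab$ the two first faces agree, and the other faces are $b$ times the faces of $ab$ that appear in \eqref{eq:deg2}. So $\partial(b\cdot ab)=-b\,\partial(ab)$.

\emph{Prepending the largest letter has a partial inverse.} Let $\delta$ be the alternating sum of the left faces in which only the letter $b$ is deleted, a word arriving with $a$ at the left end being sent to $0$. Then $\delta(a)=0$, $\delta(b)=-1$, and
\[
\delta(aa)=0,\qquad\delta(ab)=q\,a,\qquad\delta(ba)=-a,\qquad\delta(bb)=-b+b=0 .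
\]
Let $Y=\ker\delta$. Then $Y_1=Aa$, the module $Y_2$ has basis $aa,e,bb$, and $C_2=Y_2\oplus bY_1$. The summand $bY_1$ carries the free class $ba$, and $aa\in Y_2$ carries the other one.

\emph{Prepending the second largest letter is almost a contraction.} By \eqref{eq:example} and $\partial(aba)=0$,
\[
\partial(a\cdot bb)=(1-q)\bigl(-[2]\,bb+e\bigr),\qquad \partial(a\cdot e)=(1-q)\bigl(-[1]\,e+[2]\,aa\bigr),\qquad\partial(a\cdot aa)=0 .
\]
After division by $1-q$, the map $w\mapsto\partial(aw)$ on $Y_2$ is triangular, and its diagonal entry on an element with $r$ letters $b$ is $-[r]$. Modulo $aa$, on which $[0]=0$ gives no information, $e$ and then $[2]\,bb$ become boundaries for $\partial/(1-q)$. Hence $(1-q)[1][2]$ kills the remaining homology, and this is the element $(1-q)N(2)$ of Theorem~\ref{thm:main}.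

\section{Faces weighted by a functional}\label{sec:faces}

From now on $(A,q)$ is arbitrary unless stated otherwise. We use base change in one way only: if operators have matrices over $\mathbb{Z}[q]$ in the basis of words, then an identity between them that holds over $\mathbb{Z}[q]$ holds over every $(A,q)$. The Yang--Baxter equation is such an identity, because it holds over $k$ and $\mathbb{Z}[q]$ is a subring of $k$. By \eqref{eq:R}, $R$ preserves the multiset of letters of a word.

We need $\delta^2=0$ and $\delta\partial+\partial\delta=0$ for the operator $\delta$ of Section~\ref{sec:example}. It differs from the left half of $\partial$ only in the functional that deletes the letter, so we let that functional vary. For a linear map $f\colon V_m\to A$ put $f_x=f(v_x)$ and, on $C_n$,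
\[
d^\ell_{i,f}=(f\otimes\mathrm{Id})R_1\cdots R_{i-1},\qquad d^r_{i,f}=(\mathrm{Id}\otimes f)R_{n-1}\cdots R_i,
\]
\[
D^\ell_f=\sum_{i=1}^n(-1)^id^\ell_{i,f},\qquad D^r_f=\sum_{i=1}^n(-1)^id^r_{i,f}.
\]
These operators are linear in $f$ and vanish on $C_0$, and $\partial=D^\ell_\varepsilon-D^r_\varepsilon$. Let $\varepsilon_1,\dots,\varepsilon_m$ be the basis dual to $v_1,\dots,v_m$.

\begin{lemma}\label{lem:faces}
For all functionals $f,g$,
\[
(D^\ell_f)^2=0,\qquad D^\ell_fD^\ell_g+D^\ell_gD^\ell_f=0,\qquad D^\ell_fD^r_g+D^r_gD^\ell_f=0,\qquad (D^r_f)^2=0 .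
\]
In particular $\partial^2=0$.
\end{lemma}

\begin{proof}
All composites vanish on $C_0$ and $C_1$, so let $n\ge2$. The operators $R_i,R_j$ commute for $|i-j|\ge2$. Together with the Yang--Baxter equation this gives, for $1\le j\le t-1$,
\begin{align*}
R_{j+1}R_1\cdots R_t&=R_1\cdots R_{j-1}(R_{j+1}R_jR_{j+1})R_{j+2}\cdots R_t\\
&=R_1\cdots R_{j-1}(R_jR_{j+1}R_j)R_{j+2}\cdots R_t ,
\end{align*}
and the last $R_j$ commutes with $R_{j+2},\dots,R_t$. Thus
\begin{equation}\label{eq:shift}
R_{j+1}(R_1\cdots R_t)=(R_1\cdots R_t)R_j\qquad(1\le j\le t-1).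
\end{equation}
Deleting the first letter shifts positions, $R_j(f\otimes\mathrm{Id})=(f\otimes\mathrm{Id})R_{j+1}$, while deleting the last letter does not, $R_j(\mathrm{Id}\otimes g)=(\mathrm{Id}\otimes g)R_j$.

\emph{First identity.} We have $(f\otimes f)R=f\otimes f$ for every $f$. On $v_cv_x$ with $c\ge x$ both sides give $f_cf_x$, and for $c<x$ the left side is $qf_xf_c+(1-q)f_cf_x=f_cf_x$. This uses that $R$ preserves letters and is column unital. Let $i<j$. Each factor of $R_2\cdots R_i$ passes through $R_1\cdots R_{j-1}$ by \eqref{eq:shift} with $t=j-1$, because $i-1\le j-2$. Hence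
\begin{align*}
d^\ell_{i,f}d^\ell_{j,f}&=(f\otimes f\otimes\mathrm{Id})R_2\cdots R_i\,R_1\cdots R_{j-1}
=(f\otimes f\otimes\mathrm{Id})R_1R_2\cdots R_{j-1}\,R_1\cdots R_{i-1}\\
&=(f\otimes f\otimes\mathrm{Id})R_2\cdots R_{j-1}\,R_1\cdots R_{i-1}=d^\ell_{j-1,f}d^\ell_{i,f}.
\end{align*}
On $C_n$ we have $(D^\ell_f)^2=\sum(-1)^{i+j}d^\ell_{i,f}d^\ell_{j,f}$, summed over $1\le i\le n-1$ and $1\le j\le n$. The map $(i,j)\mapsto(j-1,i)$ is a bijection from the pairs with $i<j$ onto the pairs with $i\ge j$, with inverse $(i,j)\mapsto(j,i+1)$, and it reverses the sign. So all terms cancel.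

\emph{Second identity.} Expand $(D^\ell_{f+g})^2=(D^\ell_f+D^\ell_g)^2=0$ and use the first identity.

\emph{Third identity.} On $C_n$, for $1\le i,j'\le n-1$ and $1\le j,i'\le n$,
\begin{align*}
d^\ell_{i,f}d^r_{j,g}&=(f\otimes\mathrm{Id}\otimes g)\,R_1\cdots R_{i-1}\,R_{n-1}\cdots R_j,\\
d^r_{j',g}d^\ell_{i',f}&=(f\otimes\mathrm{Id}\otimes g)\,R_{n-1}\cdots R_{j'+1}\,R_1\cdots R_{i'-1}.
\end{align*}
If $i<j$, the products $R_1\cdots R_{i-1}$ and $R_{n-1}\cdots R_j$ commute, so $d^\ell_{i,f}d^r_{j,g}=d^r_{j-1,g}d^\ell_{i,f}$. If $j\le i$, the two moving letters cross. Put $X=R_{n-1}\cdots R_{i+1}$, which commutes with $R_1\cdots R_{i-1}$. By \eqref{eq:shift} with $t=i$,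
\[
R_1\cdots R_{i-1}\,X\,R_iR_{i-1}\cdots R_j=X\,(R_1\cdots R_i)\,R_{i-1}\cdots R_j=X\,R_i\cdots R_{j+1}\,(R_1\cdots R_i),
\]
so $d^\ell_{i,f}d^r_{j,g}=d^r_{j,g}d^\ell_{i+1,f}$. In the first case $(j',i')=(j-1,i)$ runs once over the pairs with $i'\le j'$, and in the second case $(j',i')=(j,i+1)$ runs once over the pairs with $i'>j'$. In both cases $(-1)^{i'+j'}=-(-1)^{i+j}$.

\emph{Fourth identity.} Let $\omega$ reverse the order of the tensor factors, and let $R'=\omega R\omega$ on $V_m\otimes V_m$. On $C_n$ we have $\omega R_j\omega=R'_{n-j}$. So $R'$ satisfies the Yang--Baxter equation and $(f\otimes f)R'=f\otimes f$, and these are the only properties used for the first identity. Moreover $\omega d^r_{i,f}\omega=(f\otimes\mathrm{Id})R'_1\cdots R'_{n-i}$ is the left face of index $n+1-i$ for $R'$. Thus on $C_n$ the operator $\omega D^r_f\omega$ is $(-1)^{n+1}$ times the operator $D^\ell_f$ of $R'$, whose square is zero.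

Finally, $\partial^2=(D^\ell_\varepsilon)^2-(D^\ell_\varepsilon D^r_\varepsilon+D^r_\varepsilon D^\ell_\varepsilon)+(D^r_\varepsilon)^2=0$.
\end{proof}

\section{Prepending a letter}\label{sec:prepend}

Let $\lambda_c\colon C_n\to C_{n+1}$ be given by $\lambda_c(w)=v_cw$. It is injective. The right faces of $v_cw$ of index $i\ge2$ do not touch $v_c$. The left faces all do, and the correction this causes involves only the letters larger than $v_c$.

\begin{lemma}\label{lem:prepend}
For $w\in C_n$ put $\tau_c(w)=(\mathrm{Id}\otimes\varepsilon)R_n\cdots R_1(v_cw)$. Then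
\begin{align*}
D^\ell_f\lambda_c+\lambda_cD^\ell_f&=-f_c-(1-q)\sum_{x>c}(f_c\lambda_x-f_x\lambda_c)D^\ell_{\varepsilon_x},\\
D^r_\varepsilon\lambda_c+\lambda_cD^r_\varepsilon&=-\tau_c .
\end{align*}
\end{lemma}

\begin{proof}
We have $d^\ell_{1,f}(v_cw)=f_cw$. For $i\ge2$ write $R_1\cdots R_{i-2}w=\sum_xv_xu_x$, where $u_x=d^\ell_{i-1,\varepsilon_x}w$. Then $d^\ell_{i,f}(v_cw)=\sum_x(f\otimes\mathrm{Id})R_1(v_cv_xu_x)$. By \eqref{eq:R} the term of $x$ is $f_xv_cu_x$ if $x\le c$, and for $x>c$ it is
\[
qf_xv_cu_x+(1-q)f_cv_xu_x=f_xv_cu_x+(1-q)(f_cv_x-f_xv_c)u_x .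
\]
Since $\sum_xf_xu_x=d^\ell_{i-1,f}w$, we obtain
\[
d^\ell_{i,f}\lambda_c=\lambda_cd^\ell_{i-1,f}+(1-q)\sum_{x>c}(f_c\lambda_x-f_x\lambda_c)\,d^\ell_{i-1,\varepsilon_x}\qquad(i\ge2).
\]
Summing with the signs $(-1)^i=-(-1)^{i-1}$ gives the first formula. The second follows in the same way from $d^r_{1,\varepsilon}\lambda_c=\tau_c$ and $d^r_{i,\varepsilon}\lambda_c=\lambda_cd^r_{i-1,\varepsilon}$ for $i\ge2$.
\end{proof}

The sum over $x>c$ is empty for $c=m$ and has one term for $c=m-1$. These are the two cases we use. Put
\[
\lambda=\lambda_m,\qquad \delta=D^\ell_{\varepsilon_m},\qquad h=\lambda_{m-1}\quad(m\ge2).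
\]
The \emph{weight} of a word is the number of its letters equal to $v_m$. Let $[\rho]$ and $q^\rho$ be the operators that multiply a word of weight $r$ by $[r]$ and by $q^r$. For a word $w=v_{x_1}\cdots v_{x_n}$ let
\[
L(w)=\sum_{j:\ x_j=m}q^{\#\{i<j\,:\,x_i=m\}}\;w^{(j)},
\]
where $w^{(j)}$ is $w$ with its $j$-th letter replaced by $v_{m-1}$. The operators $L$ and $\delta$ lower the weight by exactly one, $\lambda$ raises it by one, and $h$ preserves it.

\begin{lemma}\label{lem:identities}
On $C(m)$ we have
\begin{equation}\label{eq:clifford}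
\delta^2=0,\qquad \delta\lambda+\lambda\delta=-1,\qquad \delta\partial+\partial\delta=0,\qquad \partial\lambda+\lambda\partial=0 ,
\end{equation}
and for $m\ge2$
\begin{gather}
\delta h=-q\,h\delta,\label{eq:dh}\\
\partial h+h\partial=(1-q)\bigl(-[\rho]+L-(\lambda-h)\delta\bigr).\label{eq:homotopy}
\end{gather}
\end{lemma}

\begin{proof}
Lemma~\ref{lem:faces} gives $\delta^2=0$ and shows that $\delta$ anticommutes with $D^\ell_\varepsilon$ and $D^r_\varepsilon$, hence with $\partial$. Lemma~\ref{lem:prepend} with $c=m$ gives $\delta\lambda+\lambda\delta=-1$ for $f=\varepsilon_m$ and $D^\ell_\varepsilon\lambda+\lambda D^\ell_\varepsilon=-1$ for $f=\varepsilon$. Since $R(v_mv_x)=v_xv_m$ for all $x$, we have $\tau_m=\mathrm{Id}$, so $D^r_\varepsilon\lambda+\lambda D^r_\varepsilon=-1$ as well. Subtracting, $\partial\lambda+\lambda\partial=0$.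

Now take $c=m-1$. For $f=\varepsilon_m$ we have $f_{m-1}=0$ and $f_m=1$, so $\delta h+h\delta=(1-q)h\delta$, which is \eqref{eq:dh}. For $f=\varepsilon$ we get $D^\ell_\varepsilon h+hD^\ell_\varepsilon=-1-(1-q)(\lambda-h)\delta$. It remains to compute $\tau_{m-1}$. Follow the moving letter in $R_n\cdots R_1(v_{m-1}w)$, where $w$ is a word of weight $r$. While the moving letter is $v_{m-1}$, it passes each $v_x$ with $x<m$ with coefficient $1$. At a letter $v_m$ we have $R(v_{m-1}v_m)=q\,v_mv_{m-1}+(1-q)v_{m-1}v_m$. In the first term $v_{m-1}$ moves on with a factor $q$. In the second term $v_{m-1}$ stays in the place of $v_m$, and the moving letter becomes $v_m$, which passes all later letters with coefficient $1$. Therefore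
\[
R_n\cdots R_1(v_{m-1}w)=q^r\,wv_{m-1}+(1-q)L(w)\,v_m,\qquad \tau_{m-1}=q^\rho+(1-q)L .
\]
Hence $\partial h+h\partial=-1-(1-q)(\lambda-h)\delta+q^\rho+(1-q)L$, and $1-q^r=(1-q)[r]$ gives \eqref{eq:homotopy}.
\end{proof}

\subsection*{Division by $1-q$}
The diagonal part of \eqref{eq:homotopy} is $-(1-q^r)$ in weight $r$. Used as it stands, it would give a product of factors $1-q^s$ as an annihilator. That suffices for Theorem~\ref{thm:rank}, but it wastes powers of $1-q$, so we divide first. Over $\mathbb{Z}[q]$ the matrix entries of $\partial$ are polynomials that vanish at $q=1$, because $\partial=0$ there. Hence $\partial=(1-q)\partial'$ for a unique operator $\partial'$ over $\mathbb{Z}[q]$. Over $(A,q)$ we define $\partial'$ by base change, and $\partial=(1-q)\partial'$ still holds. Over the domain $\mathbb{Z}[q]$ the modules $C_n$ are free, so $1-q$ can be canceled in $\partial^2=0$, in \eqref{eq:clifford} and in \eqref{eq:homotopy}. Base change then gives, over any $(A,q)$,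
\begin{equation}\label{eq:divided}
\partial'^2=0,\qquad \delta\partial'+\partial'\delta=0,\qquad \partial'\lambda+\lambda\partial'=0,\qquad \partial'h+h\partial'=-[\rho]+L-(\lambda-h)\delta .
\end{equation}

\section{Splitting off the largest letter}\label{sec:split}

Let $m\ge2$. The words of weight $0$ span a subcomplex of $C(m)$, and it equals $C(m-1)$ because $R_{(m)}$ restricts to $R_{(m-1)}$. By uniqueness of division by $1-q$ over $\mathbb{Z}[q]$, it is also a subcomplex for $\partial'$, with the operator $\partial'$ of $C(m-1)$. To make it a direct summand we need a retraction. Merging the two largest letters gives one.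

\begin{lemma}\label{lem:merge}
Let $\varphi\colon V_m\to V_{m-1}$ send $v_m$ to $v_{m-1}$ and fix $v_x$ for $x<m$. The maps $\varphi^{\otimes n}$ form a chain map $\varphi\colon C(m)\to C(m-1)$ for $\partial$ and for $\partial'$, and $\varphi$ is the identity on $C(m-1)$.
\end{lemma}

\begin{proof}
We have $\varepsilon\varphi=\varepsilon$, so for $\partial$ it suffices to show $(\varphi\otimes\varphi)R_{(m)}=R_{(m-1)}(\varphi\otimes\varphi)$. Consider $v_cv_x$. If $c\ge x$, the image pair under $\varphi$ is still weakly decreasing, and both sides give $\varphi(v_x)\varphi(v_c)$. If $c<x$ and $(c,x)\ne(m-1,m)$, the image pair is still strictly increasing, and both sides give $q\,\varphi(v_x)\varphi(v_c)+(1-q)\varphi(v_c)\varphi(v_x)$. If $(c,x)=(m-1,m)$, the left side is $\bigl(q+(1-q)\bigr)v_{m-1}v_{m-1}$ and the right side is $v_{m-1}v_{m-1}$; here column unitality is what makes the two sides agree. For $\partial'$, cancel $1-q$ in $\varphi\partial=\partial\varphi$ over $\mathbb{Z}[q]$ and change the base.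
\end{proof}

\begin{proposition}\label{prop:split}
Let $Y=\ker\delta$ and $W(m)=Y\cap\ker\varphi$. For $\partial$ and for $\partial'$ these are subcomplexes of $C(m)$, there is an isomorphism of complexes $W(m)\cong Y/C(m-1)$, and
\begin{equation}\label{eq:split}
C(m)=C(m-1)\ \oplus\ \lambda\,C(m-1)\ \oplus\ W(m)\ \oplus\ \lambda\,W(m)
\end{equation}
is a direct sum of subcomplexes.
\end{proposition}

\begin{proof}
Let $P=-\lambda\delta$. By \eqref{eq:clifford},
\[
P^2=\lambda(\delta\lambda)\delta=\lambda(-1-\lambda\delta)\delta=-\lambda\delta=P .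
\]
Since $\lambda$ and $\delta$ both anticommute with $\partial$ and with $\partial'$, the operator $P$ commutes with both. An idempotent chain map splits a complex as the direct sum of its kernel and its image. As $\lambda$ is injective, $\ker P=\ker\delta=Y$. As $\delta^2=0$, the image of $P$ lies in $\lambda Y$; and for $w\in Y$ we have $P(\lambda w)=-\lambda\delta\lambda w=\lambda(1+\lambda\delta)w=\lambda w$, so the image of $P$ is $\lambda Y$. Thus $C(m)=Y\oplus\lambda Y$.

The operator $\delta$ kills the words of weight $0$, so $C(m-1)\subset Y$. By Lemma~\ref{lem:merge}, $\varphi|_Y$ is an idempotent chain map of $Y$ with image $C(m-1)$ and kernel $W(m)$. Hence $Y=C(m-1)\oplus W(m)$. Applying $\lambda$, which is injective and anticommutes with the differentials, gives $\lambda Y=\lambda C(m-1)\oplus\lambda W(m)$, a sum of subcomplexes.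
\end{proof}

The first two summands of \eqref{eq:split} realize the factor $1+t$ of Section~\ref{sec:intro}. In the example of Section~\ref{sec:example} they are $A\,aa$ and $A\,ba$ in degree $2$, while $W(2)_2$ has basis $e-[2]aa$, $bb-aa$.

\section{The homology of $W(m)$ is torsion}\label{sec:W}

Recall that if $(B,\partial)$ is a complex and $h$ raises the degree by one, then $\Theta=\partial h+h\partial$ is a chain map that induces zero on homology, since $\Theta z=\partial(hz)$ for a cycle $z$. If $\Theta$ were a scalar, that scalar would kill the homology. Here $\Theta$ is only triangular with scalar diagonal blocks, so we use a polynomial that $\Theta$ satisfies. On $C(m)$ the term $\lambda\delta$ in \eqref{eq:divided} preserves the weight and spoils the diagonal. It vanishes on $Y$, which is why we work there. On weight $0$ the diagonal entry is $[0]=0$, which is why we pass to $Y/C(m-1)$.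

\begin{proposition}\label{prop:W}
Let $m\ge2$ and $n\ge0$. The element $N(n)$ kills $H_n(W(m),\partial')$. If $1-q$ is a non-zero-divisor in $A$, then $(1-q)N(n)$ kills $H_n(W(m),\partial)$.
\end{proposition}

\begin{proof}
Since $\delta$ is homogeneous for the weight, $Y=\bigoplus_rY^{(r)}$, where $Y^{(r)}$ is the part of weight $r$, and $Y^{(0)}=C(m-1)$. In particular $[\rho]$ preserves $Y$. By \eqref{eq:dh}, $h$ preserves $Y$. Since $\delta=0$ on $Y$, the last formula of \eqref{eq:divided} gives on $Y$
\[
\Theta:=\partial'h+h\partial'=L-[\rho].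
\]
As $\partial'$, $h$ and $[\rho]$ preserve $Y$, so does $L$, and $LY^{(r)}\subset Y^{(r-1)}$. Let $Y^{\le s}=\bigoplus_{r\le s}Y^{(r)}$. On $Y^{(r)}$ we have $\Theta+[s]=L+([s]-[r])$, and the scalar vanishes for $r=s$. Hence
\begin{equation}\label{eq:lower}
(\Theta+[s])\,Y^{\le s}\subset Y^{\le s-1}\qquad(s\ge1).
\end{equation}

Let $n_0=2\lfloor n/2\rfloor$. We claim that $Y_n\subset Y^{\le n_0}$. A word of length $n$ has weight at most $n$, which settles even $n$. Let $n$ be odd. The only word of length and weight $n$ is $v_m^n$, and each $d^\ell_{i,\varepsilon_m}$ sends it to $v_m^{n-1}$. So $\delta(v_m^n)=\sum_{i=1}^n(-1)^iv_m^{n-1}=-v_m^{n-1}$, no nonzero multiple of $v_m^n$ lies in $Y$, and $Y_n\subset Y^{\le n-1}$.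

The operators $\partial'$ and $h$ preserve $C(m-1)=Y^{\le0}$, so $\partial'$, $h$ and $\Theta$ act on $\bar Y=Y/C(m-1)$, and $\Theta=\partial'h+h\partial'$ there. Applying the commuting factors below in the order $s=n_0,n_0-1,\dots,1$ and using \eqref{eq:lower} at each step, we get
\begin{equation}\label{eq:poly}
\prod_{s=1}^{n_0}(\Theta+[s])=0\quad\text{on }\bar Y_n .
\end{equation}
On $H_n(\bar Y,\partial')$ the chain map $\Theta$ acts by zero, so the product acts as $\prod_{s=1}^{n_0}[s]=N(n)$. Hence $N(n)$ kills $H_n(\bar Y,\partial')\cong H_n(W(m),\partial')$.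

Now let $1-q$ be a non-zero-divisor, and let $z\in W(m)_n$ satisfy $\partial z=(1-q)\partial'z=0$. Then $\partial'z=0$ because $C(m)_{n-1}$ is free. So $N(n)z=\partial'w$ for some $w\in W(m)_{n+1}$, and $(1-q)N(n)z=\partial w$.
\end{proof}

\begin{remark}
The hypothesis on $1-q$ enters only in the last paragraph, and it can be avoided. Write the product in \eqref{eq:poly} as $N(n)+\Theta g(\Theta)$ with a polynomial $g$. The map $\Theta$ commutes with $\partial'$, hence with $\partial$, and $(1-q)\Theta=\partial h+h\partial$. For $z\in\bar Y_n$ with $\partial z=0$ this gives $(1-q)N(n)z=-\partial hg(\Theta)z-hg(\Theta)\partial z=-\partial hg(\Theta)z$.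
\end{remark}

\section{Proof of Theorem~\ref{thm:rank} and of Theorem~\ref{thm:main}(a)--(c)}\label{sec:proof}

For a set $S=\{s_1>s_2>\dots>s_j\}$ of indices put $\lambda_S=\lambda_{s_1}\cdots\lambda_{s_j}$, with $\lambda_\emptyset=\mathrm{Id}$. View $C(1)\subset C(2)\subset\dots\subset C(m)$ and $W(j)\subset C(j)$. We claim that
\begin{equation}\label{eq:full}
C(m)=\bigoplus_{S\subset\{2,\dots,m\}}\lambda_S\,C(1)\ \ \oplus\ \ \bigoplus_{j=2}^m\ \bigoplus_{S\subset\{j,\dots,m\}}\lambda_S\,W(j)
\end{equation}
is a direct sum of subcomplexes, and that $\partial\lambda_S=(-1)^{|S|}\lambda_S\partial$ on each of the complexes $C(1)$, $W(j)$ to which $\lambda_S$ is applied.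

For $m=1$ there is nothing to prove. Assume the claim for $m-1$ and substitute it into \eqref{eq:split}. The summand $C(m-1)$ gives the terms $\lambda_SC(1)$ and $\lambda_SW(j)$, $j\le m-1$, with $m\notin S$. The summand $\lambda_mC(m-1)$ gives those with $m\in S$. The summands $W(m)$ and $\lambda_mW(m)$ are the terms with $j=m$ and $S=\emptyset$ or $S=\{m\}$. Each new factor $\lambda_m$ is applied to a subcomplex of $C(m)$, where it is injective and anticommutes with $\partial$ by \eqref{eq:clifford}. This proves the claim. The order of the factors matters: $\lambda_s$ anticommutes with $\partial$ on $C(s)$, where $v_s$ is the largest letter, so the letters must be prepended in increasing order.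

Thus $\lambda_S$ maps $C(1)$ or $W(j)$ bijectively onto its image, raises the degree by $|S|$, and matches cycles with cycles and boundaries with boundaries. It induces an isomorphism on homology with a shift by $|S|$.

\emph{Part (a).} We have $C(1)_n=A\,v_1^n$ and $\partial=0$ on $C(1)$. So the first sum in \eqref{eq:full} has zero differential, and in degree $n$ it is free on the words $\lambda_Sv_1^{\,n-|S|}$ with $S\subset\{2,\dots,m\}$ and $|S|\le n$. These are the words in (a), and there are $\sum_{i\le n}\binom{m-1}i$ of them. Define $T_n\subset H_n$ to be the $n$-th homology of the second sum in \eqref{eq:full}. It is a complement of the free summand, and counting the subsets of $\{j,\dots,m\}$ of size $i$ gives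
\begin{equation}\label{eq:T}
T_n\cong\bigoplus_{j=2}^m\ \bigoplus_{i=0}^nH_{n-i}\bigl(W(j)\bigr)^{\binom{m-j+1}i}.
\end{equation}

\emph{Part (b).} For $0\le i\le n$ the element $N(n-i)$ divides $N(n)$. If $1-q$ is a non-zero-divisor, Proposition~\ref{prop:W} shows that $(1-q)N(n)$ kills every summand of \eqref{eq:T}. The ring $k$ is a domain in which $1-q$ and all $[s]$ with $s\ge1$ are nonzero. So for $A=k$ the hypothesis holds, $(1-y^2)N(n)\ne0$, and $T_n$ is torsion.

\emph{Part (c).} If $(1-q)N(n)$ is a unit, then $1-q$ is a unit, hence a non-zero-divisor. By (b), $T_n$ is killed by a unit, so $T_n=0$.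

\emph{Theorem~\ref{thm:rank}.} A torsion module has rank zero, so by (b) the rank of $H_n(R_{(m)})$ is $\sum_{i=0}^n\binom{m-1}i$. For $n\ge m-1$ the sum contains the whole row of binomial coefficients and equals $2^{m-1}$. \qed

\section{Torsion of order $1-q^2$}\label{sec:torsion}

To exhibit a cyclic direct summand $A/(\alpha)$ of a module $H$, it suffices to find an element $z\in H$ with $\alpha z=0$ and a linear map $\chi\colon H\to A/(\alpha)$ with $\chi(z)=1$: the map $A/(\alpha)\to H$, $1\mapsto z$, is then well defined and splits $\chi$. We do this for two letters, where \eqref{eq:square} supplies the element. As before $a=v_1$ and $b=v_2$; now $\lambda$ prepends $b$ and $h$ prepends $a$.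

\begin{lemma}\label{lem:cocycle}
Let $m=2$ and $n\ge2$. Let $\chi\colon C(2)_n\to A/(1-q^2)$ be the coefficient of $b^n$ reduced modulo $1-q^2$, and let $z_n=b^{\,n-2}(bb-aa)$. Then $\chi$ vanishes on boundaries, $z_n$ is a cycle, $(1-q^2)z_n$ is a boundary, and $\chi(z_n)=1$. Consequently $A/(1-q^2)$ is a direct summand of $H_n(C(2))$.
\end{lemma}

\begin{proof}
Each face deletes one letter and preserves the multiset of the others. So $b^n$ can occur in $\partial w$, for a word $w$ of length $n+1$, only if $w=b^{n+1}$ or $w=b^iab^j$ with $i+j=n$. The word $b^{n+1}$ is weakly decreasing, hence a cycle. By \eqref{eq:clifford}, $\partial(b^iab^j)=(-1)^i\lambda^i\,\partial h(b^j)$, so we need the coefficient of $b^j$ in $\partial h(b^j)$. We have $\partial(b^j)=0$ and $\delta(b^j)=-\theta_jb^{j-1}$, where $\theta_j=1$ for odd $j$ and $\theta_j=0$ for even $j$. By \eqref{eq:homotopy},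
\[
\partial h(b^j)=(1-q)\bigl(-[j]\,b^j+L(b^j)+\theta_j(b^j-ab^{j-1})\bigr).
\]
The words in $L(b^j)$ contain $a$, so the coefficient of $b^j$ is
\[
-(1-q^j)+(1-q)\theta_j=\begin{cases}-(1-q^j)& j\text{ even},\\ -q(1-q^{j-1})& j\text{ odd}.\end{cases}
\]
In both cases the exponent is even, so the coefficient is divisible by $1-q^2$. Hence $\chi\partial=0$, and $\chi$ induces a map on $H_n(C(2))$.

The words $b^n$ and $b^{n-2}aa$ are weakly decreasing, so $z_n$ is a cycle, and $\chi(z_n)=1$. By \eqref{eq:square} and $\partial\lambda=-\lambda\partial$,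
\[
\partial\bigl(b^{\,n-2}(aab+abb)\bigr)=(-1)^{n-2}(1-q^2)\,b^{\,n-2}(aa-bb)=(-1)^{n-1}(1-q^2)z_n .
\]
The last assertion follows from the criterion above.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(d)]
Let $m,n\ge2$. By \eqref{eq:split}, applied $m-2$ times, $C(2)$ is a direct summand of the complex $C(m)$. So Lemma~\ref{lem:cocycle} with $A=k$ shows that $k/(1-y^4)$ is a direct summand of $H_n(R_{(m)})$.

By (b), the torsion submodule of $H_n(R_{(m)})$ is $T_n$. It contains the summand $k/(1-y^4)$, so its annihilator is contained in $(1-y^4)$. For $n=2,3$ we have $N(n)=[2]!=1+q$, so $(1-q)N(n)=1-y^4$ kills $T_n$, and the annihilator is exactly $(1-y^4)$. The case $n=3$ is where the absence of $v_m^n$ from $Y$ for odd $n$ is needed; without it Proposition~\ref{prop:W} would give the extra factor $[3]$.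

Let $A$ be a field with $q^2=1$. First let $m=2$. Then $\chi$ takes values in $A$. It vanishes on the basis $a^n$, $ba^{n-1}$ of the free summand in (a), because $n\ge2$, and $\chi(z_n)=1$. So the class of $z_n$ does not lie in that summand, and $T_n\ne0$. By \eqref{eq:T}, this module is $H_n(W(2))\oplus H_{n-1}(W(2))$. For any $m\ge2$ these two modules occur in $T_n$, as the terms of \eqref{eq:full} with $j=2$ and $S=\emptyset$ or $S=\{2\}$. Hence $T_n\neq0$ for every $m\ge2$, and $\dim H_n>\sum_{i\le n}\binom{m-1}i$.
\end{proof}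

\begin{thebibliography}{9}
\bibitem{Prz} Jozef H. Przytycki, \emph{Path to homology of Yang-Baxter operators}, arXiv:2607.28626 (2026).
\end{thebibliography}
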